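# Pathways in the random model

## Domination, Turing ideals and pathways

**Definition 1 (eventual domination).** For $h,f\in\omega^\omega$, the function $h$ is *eventually dominated* by $f$ if $h(n)\le f(n)$ for all but finitely many $n$. A set $A\subseteq\omega^\omega$ *dominates* $C\subseteq\omega^\omega$ if every element of $C$ is eventually dominated by some element of $A$. A *dominating family* is a set that dominates $\omega^\omega$; the least size of one is $\mathfrak d$. We write $\mathfrak c=2^{\aleph_0}$.

*Example.* No countable family $\{f_0,f_1,\dots\}$ is dominating. Put $h(n)=1+\max_{i\le n}f_i(n)$; then $h(n)>f_i(n)$ for all $n\ge i$, so no $f_i$ eventually dominates $h$. The same $h$ eventually dominates every $f_i$. So countable families are bounded, and in particular not dominating.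

**Definition 2 (join, Turing reducibility).** The *join* of $f_0,f_1\in\omega^\omega$ is the function with $(f_0\oplus f_1)(2n+i)=f_i(n)$ for $i\in\{0,1\}$; we iterate it to join finitely many functions. We write $g\le_T f$ if $g=\Phi^f$ for some Turing functional $\Phi$, that is, if a program with oracle $f$ computes $g$.

We use constantly that a halting computation consults only finitely many values of its oracle. There are countably many functionals, so each $f$ has only countably many $g\le_T f$. Fix once and for all a computable bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$, and identify subsets of $\omega$ or of $\omega^2$ with characteristic functions in $2^\omega$.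

*Example.* Both $f_0$ and $f_1$ are computable from $f_0\oplus f_1$. A function $f$ and its graph $\{\langle n,k\rangle:f(n)=k\}$ compute each other: to find $f(n)$ from the graph, search for the $k$ with $\langle n,k\rangle$ in it.

**Definition 3 (Turing ideal).** A *Turing ideal* is a nonempty $I\subseteq\omega^\omega$ closed under join and under $\le_T$. It is *nondominating* if some $h\in\omega^\omega$ is not eventually dominated by any element of $I$.

*Example.* The computable functions form a Turing ideal, and it is contained in every other one, because a computable function is reducible to anything. The ideal generated by a set $F$ consists of the computable functions and of all $g\le_T f_1\oplus\dots\oplus f_k$ with $f_i\in F$. If $F$ is countable then so is the ideal, and hence it is nondominating. The ideal $\omega^\omega$ is dominating.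

**Definition 4 (pathway).** Let $\kappa$ be a limit ordinal. A sequence $\langle A_\alpha:\alpha<\kappa\rangle$ of subsets of $\omega^\omega$ is a *pathway* if

1. $\omega^\omega=\bigcup_{\alpha<\kappa}A_\alpha$;
2. $A_\alpha\subseteq A_\beta$ for $\alpha<\beta<\kappa$;
3. for every $\alpha<\kappa$, $A_\alpha$ does not dominate $A_{\alpha+1}$: some function in $A_{\alpha+1}$ is not eventually dominated by any element of $A_\alpha$;
4. if $f,g\in A_\alpha$ then $f\oplus g\in A_\alpha$;
5. if $g\le_T f$ and $f\in A_\alpha$, then $g\in A_\alpha$.

*Example: CH gives a pathway.* Enumerate $\omega^\omega=\{f_\xi:\xi<\omega_1\}$. Let $A_0$ be the set of computable functions. Given a countable Turing ideal $A_\alpha$, pick $h_\alpha$ not eventually dominated by any element of $A_\alpha$ (Definition 1), and let $A_{\alpha+1}$ be the ideal generated by $A_\alpha\cup\{f_\alpha,h_\alpha\}$, again countable. At limits take unions; an increasing union of Turing ideals is a Turing ideal, and it is countable at every stage below $\omega_1$. Clauses (1)–(5) are immediate.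

**Definition 5 (pseudointersection, P-point).** A set $X\subseteq\omega$ is a *pseudointersection* of a family $\mathcal B\subseteq[\omega]^\omega$ if $X\setminus B$ is finite for every $B\in\mathcal B$. A non-principal ultrafilter $\mathcal U$ on $\omega$ is a *P-point* if every countable subset of $\mathcal U$ has a pseudointersection in $\mathcal U$.

*Examples.* If $B_n$ is the set of multiples of $2^n$, then $\{2^i:i<\omega\}$ is a pseudointersection of $\{B_n:n<\omega\}$. For an ultrafilter that is not a P-point, take a non-principal $\mathcal U$ on $\omega$ and, on the countable set $\omega\times\omega$, the ultrafilter of all $Y$ with $\{m:\{n:(m,n)\in Y\}\in\mathcal U\}\in\mathcal U$. It is non-principal and contains each $C_k=\{(m,n):m\ge k\}$. If $X\setminus C_k$ is finite for all $k$, then every column of $X$ is finite, so $X$ is not in the ultrafilter.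

It is known that the existence of a pathway implies the existence of a P-point. That is the reason to look for pathways.

## The measure algebra and its generic reals

**Definition 6 (random forcing).** Let $\lambda$ be an infinite cardinal, and give $X=(2^\omega)^\lambda$ the product measure $\mu$ of the fair-coin measures. The *Baire* subsets of $X$ are the members of the $\sigma$-algebra generated by the sets $\{x:x(\xi)(j)=i\}$; each depends on countably many coordinates $\xi$ only. The poset $\mathbf B(\lambda)$ consists of the Baire sets of positive measure, modulo null sets, ordered by inclusion. It is ccc, since a family of positive-measure sets with pairwise null intersections is countable. For a generic $G$ over $V$, the generic object is $r:\lambda\to2^\omega$ with $r(\xi)(j)=i$ iff $\{x:x(\xi)(j)=i\}\in G$, and we write $V[r]$ for $V[G]$. The *random model* is $V[r]$ where $V\models\mathsf{CH}$ and $r$ is $\mathbf B(\omega_2)$-generic over $V$.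

*Example.* The condition $p=\{x:x(0)(0)=x(1)(0)\}$ has measure $\frac12$ and forces that $r(0)$ and $r(1)$ have the same first bit. On the other hand, for $\xi\ne\eta$ the set $\{x:x(\xi)=x(\eta)\}$ is null, so every condition shrinks to one that forces $r(\xi)$ and $r(\eta)$ to differ at some specific bit. Hence the $r(\xi)$ are pairwise distinct.

We write $p\in G$ for a Baire set $p\in V$ whose class is in $G$. Two consequences of genericity are used all the time. If $q\in G$ and $q\subseteq q'$ modulo null sets, then $q'\in G$. If $q\in G$ and, in $V$, $q$ is covered modulo null by countably many Baire sets $q_i$, then some $q_i\in G$, because the conditions contained in some $q_i$ are dense below $q$. Disjoint sets are never both in $G$.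

**Definition 7 (blocks of random reals).** For $\sigma\in\lambda^\omega\cap V$, define $R_\sigma:X\to2^\omega$ and $r\circ\sigma\in2^\omega$ by
$$R_\sigma(x)(\langle m,j\rangle)=x(\sigma(m))(j),\qquad (r\circ\sigma)(\langle m,j\rangle)=r(\sigma(m))(j).$$

So $r\circ\sigma$ codes the sequence $r(\sigma(0)),r(\sigma(1)),\dots$ as one real. For clopen $D\subseteq2^\omega$ we have
$$r\circ\sigma\in D\iff R_\sigma^{-1}(D)\in G.\tag{1}$$
For a cylinder $[s]=\{z\in2^\omega:s\subset z\}$, the set $R_\sigma^{-1}[s]$ is the intersection of the finitely many sets $\{x:x(\sigma(m))(j)=s(\langle m,j\rangle)\}$ with $\langle m,j\rangle<|s|$, and it is in $G$ iff all of them are. A clopen set is a finite union of cylinders, and (1) follows.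

*Example.* If $\sigma$ is one-to-one, then $R_\sigma$ reads off distinct independent bits, and pushes $\mu$ to the fair-coin (Lebesgue) measure on $2^\omega$. If $\sigma$ is constant with value $\xi$, then all rows of $r\circ\sigma$ are equal to $r(\xi)$, and the push-forward of $\mu$ gives measure $0$ to $\{z:z(\langle0,0\rangle)\ne z(\langle1,0\rangle)\}$.

## Pathways over ground models of CH

The question, from David Chodounský, Osvaldo Guzmán, "There are no P-points in Silver extensions", arXiv:1703.02082 (2017), is whether there are pathways in the random model. Precisely: is it true that for every $V\models\mathsf{CH}$ and every $\mathbf B(\omega_2)$-generic $r$ over $V$, the extension $V[r]$ contains a pathway? The answer is yes.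

**Theorem A.** If $V\models\mathsf{CH}$, then $\mathbf B(\omega_2)$ forces that there is a pathway, of length $\omega_1$.

By the quoted fact, there are then P-points in the random model as well. We shall also characterize, over an arbitrary ground model, when $\mathbf B(\lambda)$ forces a pathway (Theorem B), and draw consequences (Theorem C). Nothing beyond ZFC and the stated hypotheses is used.

## Pathways as normal chains

Clause (3) is awkward because it speaks of consecutive terms. It can be traded for a condition on single terms.

**Definition 8 (normal chain).** A *normal chain* is an increasing ($\subseteq$) sequence $\langle B_\alpha:\alpha<\kappa\rangle$, with $\kappa$ regular uncountable, of nondominating Turing ideals with $\bigcup_\alpha B_\alpha=\omega^\omega$.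

*Example.* Under CH let $B_\alpha$ be the ideal generated by $\{f_\xi:\xi<\alpha\}$, where $\omega^\omega=\{f_\xi:\xi<\omega_1\}$. Each $B_\alpha$ is countable, hence nondominating, so this is a normal chain of length $\omega_1$.

**Lemma 1.** There is a pathway iff there is a normal chain. A normal chain of length $\kappa$ yields a pathway of length $\kappa$.

*Proof.* **Step 1: a pathway has uncountable cofinality.** This is needed for the length of a normal chain. Let $\langle A_\alpha:\alpha<\kappa\rangle$ be a pathway and suppose $\mathrm{cf}(\kappa)=\omega$, with $\alpha_n$ increasing and cofinal. Pick $f_n\in A_{\alpha_n+1}$ not eventually dominated by any element of $A_{\alpha_n}$, and let $f$ eventually dominate all $f_n$. By (1) and (2), $f\in A_{\alpha_n}$ for some $n$. But $f$ eventually dominates $f_n$, a contradiction.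

**Step 2: from pathways to normal chains.** Take a cofinal subsequence of nonempty $A_\alpha$'s of length $\mathrm{cf}(\kappa)$, which is regular and uncountable by Step 1. Its terms are Turing ideals by (4) and (5), they are nondominating by (3), and they are increasing with union $\omega^\omega$.

**Step 3: from normal chains to pathways.** We thin out to recover (3). Let $\langle B_\alpha:\alpha<\kappa\rangle$ be a normal chain. For each $\alpha$ some $g$ is not eventually dominated by any element of $B_\alpha$. It lies in some $B_\beta$, and $\beta>\alpha$ since $g\notin B_\alpha$. So we may choose a strictly increasing $\langle\alpha_\xi:\xi<\kappa\rangle$ such that $B_{\alpha_\xi}$ does not dominate $B_{\alpha_{\xi+1}}$, taking suprema at limits; these stay below $\kappa$ by regularity. A strictly increasing $\kappa$-sequence in $\kappa$ is cofinal, so $\langle B_{\alpha_\xi}:\xi<\kappa\rangle$ has union $\omega^\omega$ and is a pathway. $\square$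

## Reading a function in the extension from one block

**Lemma 2.** For every $f\in\omega^\omega\cap V[r]$ there are $c\in\omega^\omega\cap V$ and $\sigma\in\lambda^\omega\cap V$ with $f\le_T c\oplus(r\circ\sigma)$. Moreover $f\le h$ pointwise for some $h\in\omega^\omega\cap V$.

*Proof.* Let $\dot f$ be a name for $f$, chosen so that it is forced to be an element of $\omega^\omega$. We show that the conditions forcing the conclusion are dense; let $q$ be any condition.

**Step 1: replace the name by Baire sets.** This turns forcing into measure theory. For each $n$ take a maximal antichain of conditions deciding $\dot f(n)$. It is countable, so the union $A_{n,k}$ of its members that decide the value $k$ is Baire. For fixed $n$, the sets $A_{n,k}$ have pairwise null intersections and a union of full measure (the complement would otherwise be a condition incompatible with the whole antichain). Removing null sets, make them pairwise disjoint. If $A_{n,k}\in G$, then some member of the antichain deciding $k$ is in $G$, so $f(n)=k$.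

**Step 2: move to $2^\omega$.** We want to use compactness there. Pick an infinite countable $a\subseteq\lambda$ such that $q$ and all $A_{n,k}$ depend only on coordinates in $a$, and a bijection $\sigma:\omega\to a$. Then $q\cap A_{n,k}=R_\sigma^{-1}(A'_{n,k})$ with $A'_{n,k}\subseteq2^\omega$ Borel, and $R_\sigma$ pushes $\mu$ to Lebesgue measure. For fixed $n$ the $A'_{n,k}$ are disjoint, because $R_\sigma$ is onto.

**Step 3: shrink to finitely many compact pieces for each $n$.** This is what bounds $f$ and makes it computable. We have $\sum_k\mu(q\cap A_{n,k})=\mu(q)$. So by inner regularity there are $k_n$ and compact $L_{n,k}\subseteq A'_{n,k}$ for $k\le k_n$ with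
$$\mu\Big(q\setminus\bigcup_{k\le k_n}R_\sigma^{-1}(L_{n,k})\Big)<2^{-n-2}\mu(q).$$
Let $q'=q\cap\bigcap_n\bigcup_{k\le k_n}R_\sigma^{-1}(L_{n,k})$. Since $\sum_n2^{-n-2}=\frac12$, we get $\mu(q')\ge\frac12\mu(q)>0$. For fixed $n$ the finitely many disjoint compact sets $L_{n,k}$ can be enclosed in pairwise disjoint clopen sets $D_{n,k}\supseteq L_{n,k}$. Let $c\in V$ code $\langle k_n,\langle D_{n,k}\rangle_{k\le k_n}:n<\omega\rangle$.

**Step 4: decode.** We check that $q'$ forces what we want. Let $q'\in G$. For each $n$, some $R_\sigma^{-1}(L_{n,k})$ with $k\le k_n$ is in $G$. Then $A_{n,k}\in G$, so $f(n)=k\le k_n$. Also $R_\sigma^{-1}(D_{n,k})\in G$, so $r\circ\sigma\in D_{n,k}$ by (1). As the $D_{n,k}$ are disjoint, $f(n)$ is the unique $k\le k_n$ with $r\circ\sigma\in D_{n,k}$. Hence $f\le_Tc\oplus(r\circ\sigma)$, and $f\le h$ for $h(n)=k_n$. $\square$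

*The cases $\lambda=\omega$ and $\lambda=\omega_1$.* Let $V\models\mathsf{CH}$. In $V$ there are at most $\omega_1$ pairs $(c,\sigma)$ with $c\in\omega^\omega$, $\sigma\in\lambda^\omega$, since $|\lambda^\omega|\le\mathfrak c^{\omega}=\mathfrak c=\omega_1$. By Lemma 2, $V[r]$ has at most $\omega_1$ functions, so it satisfies CH, and the example after Definition 4 gives a pathway.

*The case $\lambda=\omega_2$.* Now CH fails in $V[r]$, since the $r(\xi)$, $\xi<\omega_2$, are distinct and $\omega_2$ is preserved by ccc. By Lemma 2, the $\omega_1$ ground model functions form a dominating family. So an ideal of size $\omega_1<\mathfrak c$ may already be dominating, and enumerating $\omega^\omega$ in type $\mathfrak c$ no longer helps.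

In fact every normal chain $\langle A_\alpha:\alpha<\kappa\rangle$ in the random model has length exactly $\omega_1$. If the regular cardinal $\kappa$ were greater than $\omega_1$, then all $\omega_1$ functions of $\omega^\omega\cap V$ would lie in a single $A_\alpha$, which would then be dominating. Consequently $\omega_2$ random reals have to be distributed over $\omega_1$ levels, and some level contains $\omega_2$ of them. The levels must be large in random reals and small in ground model functions.

## Coincidences hidden in blocks

The first thing to try is to treat the random reals as harmless, since they add no fast-growing functions. Let $\langle B_\alpha\rangle$ be a normal chain in $V$, and let level $\alpha$ be everything computable from some $c\in B_\alpha$ and finitely many blocks $r\circ\sigma$, with $\sigma\in\lambda^\omega\cap V$ arbitrary. By Lemma 2 this covers $\omega^\omega\cap V[r]$. To see what goes wrong, we isolate the information that a pair of blocks carries.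

**Definition 9 (coincidence set).** For ordinal-valued sequences $\sigma,\tau$ of length $\omega$, let
$$E(\sigma,\tau)=\{(m,n)\in\omega^2:\sigma(m)=\tau(n)\},$$
regarded as an element of $2^\omega$.

*Example.* If $\sigma(m)=\omega\cdot m$ and $\tau(n)=\omega\cdot 2n$, then $E(\sigma,\tau)=\{(2n,n):n<\omega\}$.

**Lemma 3.** If $\sigma,\tau\in\lambda^\omega\cap V$, then in $V[r]$ we have $E(\sigma,\tau)\le_T(r\circ\sigma)\oplus(r\circ\tau)$.

*Proof.* To decide whether $\sigma(m)=\tau(n)$ we compare the first $m+n$ bits of $r(\sigma(m))$ and $r(\tau(n))$; we show that only finitely many answers are wrong. For $N<\omega$ let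
$$p_N=\{x\in X:\text{for all }(m,n)\notin E(\sigma,\tau)\text{ with }m+n\ge N,\ x(\sigma(m))\restriction(m+n)\ne x(\tau(n))\restriction(m+n)\}.$$
If $\sigma(m)\ne\tau(n)$, the two reals $x(\sigma(m))$, $x(\tau(n))$ are independent and agree on the first $m+n$ bits with probability $2^{-(m+n)}$. Hence $\mu(X\setminus p_N)\le\sum_{k\ge N}(k+1)2^{-k}\to0$. So the $p_N$ cover $X$ modulo null, and some $p_N$ is in $G$.

Fix this $N$ and let $m+n\ge N$. If $(m,n)\notin E(\sigma,\tau)$, then the set where the two initial segments agree is disjoint from $p_N$, so it is not in $G$, and $r(\sigma(m))\restriction(m+n)\ne r(\tau(n))\restriction(m+n)$. If $(m,n)\in E(\sigma,\tau)$, the two reals are equal. So for $m+n\ge N$ the comparison is correct, and the finitely many other pairs are hard-wired into the program. $\square$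

*Where the first attempt stops.* Let $b\in2^\omega\cap V$, let $\sigma(m)=b(m)$ and let $\tau$ be constant with value $1$. Then $E(\sigma,\tau)=\{(m,n):b(m)=1\}$ computes $b$. By Lemma 3, $b\le_T(r\circ\sigma)\oplus(r\circ\tau)$. So a Turing ideal of $V[r]$ that contains all blocks contains $2^\omega\cap V$. It then contains $\omega^\omega\cap V$, by passing to graphs, and is dominating by Lemma 2. The random reals themselves are harmless; the order in which we list them is not.

So at level $\alpha$ only certain $\sigma$ may be used, and by Lemma 3 the coincidence sets of the admitted $\sigma$ automatically enter level $\alpha$. This suggests requiring outright that these coincidence sets belong to $B_\alpha$.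

**Definition 10 (goodness and $(\ast)_\lambda$).** Let $\vec B=\langle B_\alpha:\alpha<\kappa\rangle$ be a normal chain. A nonzero ordinal $\theta$ is *$\vec B$-good* if there is an increasing $\langle S_\alpha:\alpha<\kappa\rangle$ with $\bigcup_\alpha S_\alpha=\theta^\omega$ (all functions from $\omega$ to $\theta$) such that $E(\sigma,\tau)\in B_\alpha$ whenever $\sigma,\tau\in S_\alpha$. For an infinite cardinal $\lambda$, $(\ast)_\lambda$ is the statement: there is a normal chain $\vec B$ such that $\lambda$ is $\vec B$-good.

*Example.* The ordinal $\omega$ is $\vec B$-good for every $\vec B$, with $S_\alpha=B_\alpha$, because $E(\sigma,\tau)\le_T\sigma\oplus\tau$ when $\sigma,\tau\in\omega^\omega$.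

Goodness depends only on $|\theta|$: if $\pi:\theta\to\theta'$ is a bijection, then $E(\pi\circ\sigma,\pi\circ\tau)=E(\sigma,\tau)$, so witnesses can be transported. It passes to nonzero $\zeta<\theta$: use $S_\alpha\cap\zeta^\omega$.

Two things remain for Theorem A: that $(\ast)_\lambda$ suffices for a pathway in $V[r]$, and that $\omega_2$ is good.

## From good cardinals to normal chains in $V[r]$

**Lemma 4.** Let $\langle B_\alpha:\alpha<\kappa\rangle$, $\langle S_\alpha:\alpha<\kappa\rangle\in V$ witness $(\ast)_\lambda$. In $V[r]$ let $A_\alpha$ be the set of all $f\in\omega^\omega$ for which there are $c\in B_\alpha$, $k\ge0$ and $\sigma_1,\dots,\sigma_k\in S_\alpha$ with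
$$f\le_Tc\oplus(r\circ\sigma_1)\oplus\dots\oplus(r\circ\sigma_k).$$
Then $\langle A_\alpha:\alpha<\kappa\rangle$ is a normal chain in $V[r]$. Hence $V[r]$ has a pathway of length $\kappa$.

The delicate point is that $A_\alpha$ is nondominating. By Lemma 2 each $f\in A_\alpha$ is bounded by some ground model function, but nothing says that this bound lies in $B_\alpha$. We shall not bound $f$. Instead, we replace the random real by a majority vote over all possible random reals. The vote is computable once the distribution of $r\circ\tau$ is, and the distribution is given by the coincidence set.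

*Proof.* **Step 1: everything except nondomination.** By ccc, $\kappa$ remains regular and uncountable. The $A_\alpha$ are increasing and closed under $\le_T$. They are closed under join, because we may join the two $c$'s and put the two lists of $\sigma$'s together. They contain the computable functions. Given $f\in\omega^\omega\cap V[r]$, Lemma 2 gives $c,\sigma\in V$ with $f\le_Tc\oplus(r\circ\sigma)$. For $\alpha$ large enough, $c\in B_\alpha$ and $\sigma\in S_\alpha$, so $f\in A_\alpha$.

**Step 2: reduce to one block.** Fix $\alpha$ and, in $V$, let $h\in\omega^\omega$ be not eventually dominated by any element of $B_\alpha$. We claim that no element of $A_\alpha$ eventually dominates $h$. Suppose $f\in A_\alpha$ does, witnessed by $c,\sigma_1,\dots,\sigma_k$. If $k=0$, then $f\le_Tc$, so $f\in V$ and $f\in B_\alpha$, a contradiction. So $k\ge1$. Let $\tau\in\lambda^\omega\cap V$ be the interleaving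
$$\tau(kl+i)=\sigma_{i+1}(l)\qquad(i<k,\ l<\omega).$$
Then $r\circ\tau$ and $\bigoplus_i(r\circ\sigma_i)$ compute each other. Moreover $E(\tau,\tau)\le_T\bigoplus_{i,j}E(\sigma_i,\sigma_j)$, so $E(\tau,\tau)\in B_\alpha$. So there are a Turing functional $\Phi$, some $n_0$ and some $p\in G$ with
$$p\Vdash\Phi^{c\oplus(r\circ\tau)}\text{ is total and }\Phi^{c\oplus(r\circ\tau)}(n)\ge h(n)\text{ for all }n\ge n_0.\tag{2}$$
From now on we work in $V$.

**Step 3: the distribution of $r\circ\tau$ is computable from $E(\tau,\tau)$.** Let $m$ be the push-forward of $\mu$ under $R_\tau$, a Borel probability measure on $2^\omega$. For $s\in2^{<\omega}$ call codes $\langle l,j\rangle,\langle l',j'\rangle<|s|$ equivalent if $j=j'$ and $\tau(l)=\tau(l')$. Since $R_\tau(x)(\langle l,j\rangle)=x(\tau(l))(j)$, equivalent codes read the same bit of $x$, and inequivalent codes read different, independent bits. So $m([s])=0$ if $s$ is not constant on some class, and otherwise $m([s])=2^{-d}$, where $d$ is the number of classes. Thus $s\mapsto m([s])$ is rational-valued and computable from $E(\tau,\tau)$. The same holds for the measure of a finite union of cylinders, which can be rewritten with cylinders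 of one length.

**Step 4: translate (2) into measure.** This replaces the generic real by a set of positive measure. For $s\in2^{<\omega}$, $\Phi^{c\oplus s}(n){\downarrow}=k$ means that the computation halts with value $k$ and consults the second half of its oracle only at positions below $|s|$. Then $\Phi^{c\oplus z}(n)=k$ iff $\Phi^{c\oplus s}(n){\downarrow}=k$ for some $s\subset z$. Let
$$U_{n,k}=\{z:\Phi^{c\oplus z}(n){\downarrow}\le k\},\qquad W=\{z\in2^\omega:\Phi^{c\oplus z}\text{ total},\ \Phi^{c\oplus z}(n)\ge h(n)\text{ for all }n\ge n_0\}.$$
The set $U_{n,k}$ is a union of cylinders that can be enumerated computably in $c$, uniformly in $n,k$. The set $W$ is Borel.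

We claim that $p\subseteq R_\tau^{-1}(W)$ modulo null. A point outside $W$ fails for one of countably many reasons, so if the claim is false, one of two cases occurs.

Case 1: for some $n$, $q=\{x\in p:R_\tau(x)\notin\bigcup_kU_{n,k}\}$ has positive measure. For every $s$ with $\Phi^{c\oplus s}(n){\downarrow}$ we have $q\cap R_\tau^{-1}[s]=\emptyset$, so $q\Vdash r\circ\tau\notin[s]$ by (1). Since a halting computation uses only a finite part of its oracle, $q$ forces that $\Phi^{c\oplus(r\circ\tau)}(n)$ diverges. This contradicts $q\le p$ and (2).

Case 2: for some $n\ge n_0$ and $k<h(n)$, the set $\{x\in p:\Phi^{c\oplus R_\tau(x)}(n)=k\}$ has positive measure. It is covered by the countably many sets $R_\tau^{-1}[s]$ with $\Phi^{c\oplus s}(n){\downarrow}=k$, so $p\cap R_\tau^{-1}[s]$ is a condition for some such $s$. It forces $\Phi^{c\oplus(r\circ\tau)}(n)=k<h(n)$, contradicting (2).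

This proves the claim, and $m(W)\ge\mu(p)>0$.

**Step 5: find a cylinder where $W$ has a large majority.** We need a place, described by finitely much information, where votes are decisive. By outer regularity choose an open $O\supseteq W$ with $m(O)<\frac43m(W)$, and write $O$ as a disjoint union of cylinders. If every one of them satisfied $m(W\cap[s])\le\frac34m([s])$, then summing would give $m(W)\le\frac34m(O)<m(W)$. So there is $s$ with
$$m(W\cap[s])>\tfrac34m([s]).\tag{3}$$

**Step 6: the majority bound is in $B_\alpha$.** We now define a function in $B_\alpha$ that contradicts the choice of $h$. For each $n$ the sets $U_{n,k}$ increase with $k$ and cover $W$. By (3), $m(U_{n,k}\cap[s])>\frac34m([s])$ for some $k$, and then finitely many of the cylinders enumerated into $U_{n,k}$ already have this much measure inside $[s]$. So search through all $k$ and all finite stages of the enumerations until some $k$ is verified at a finite stage to satisfy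
$$m(U_{n,k}\cap[s])>\tfrac34m([s]),\tag{4}$$
and let $g(n)$ be that $k$. The enumeration is computable from $c$ and the measures from $E(\tau,\tau)$ (Step 3), while $s$ is finite information. Hence $g\le_Tc\oplus E(\tau,\tau)$ and $g\in B_\alpha$.

By the choice of $h$ there is $n\ge n_0$ with $h(n)>g(n)$. By (3) and (4), $W\cap[s]$ and $U_{n,g(n)}\cap[s]$ both have $m$-measure greater than $\frac34m([s])$, so they share a point $z$. For it
$$h(n)\le\Phi^{c\oplus z}(n)\le g(n)<h(n),$$
a contradiction. So $A_\alpha$ is nondominating, and $\langle A_\alpha\rangle$ is a normal chain. The last sentence of the lemma follows from Lemma 1 in $V[r]$. $\square$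

## Climbing from $\omega$ to $\omega_n$

What is left is pure combinatorics in $V$: good ordinals beyond $\omega$.

*A first attempt at $\omega_1$.* Let $\vec B$ have length $\omega_1$, as under CH. For each infinite $\delta<\omega_1$ fix an injection $e_\delta:\delta+1\to\omega$. Let $\sigma$ with $\sup\operatorname{ran}\sigma=\delta\ge\omega$ be in $S_\alpha$ iff $e_\delta\circ\sigma\in B_\alpha$, and let $\sigma$ with finite supremum be in $S_\alpha$ iff $\sigma\in B_\alpha$. The $S_\alpha$ are increasing and cover $\omega_1^\omega$. If $\sigma,\tau\in S_\alpha$ have the same infinite supremum $\delta$, then $E(\sigma,\tau)=E(e_\delta\circ\sigma,e_\delta\circ\tau)\in B_\alpha$, as desired.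

It breaks when the suprema differ, because then the two sequences have been translated by different injections. Here is a choice of injections for which it fails. For $\omega<\delta<\omega_1$ pick a permutation $\pi_\delta$ of $\omega$ not in $B_\delta$. (Such a permutation exists: take $f\notin B_\delta$, and swap $2i$ with $2i+1$ exactly when $i$ is in the graph of $f$; this permutation computes $f$.) Let $e_\omega(m)=2m$ for $m<\omega$ and $e_\omega(\omega)=1$. For $\delta>\omega$ let $e_\delta(m)=2\pi_\delta(m)$ for $m<\omega$, let $e_\delta(\delta)=1$, and send the remaining elements injectively to odd numbers above $1$. Consider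
$$\sigma(m)=m,\qquad\tau_\delta(0)=\delta,\quad\tau_\delta(n+1)=\pi_\delta^{-1}(n).$$
Then $(e_\omega\circ\sigma)(m)=2m$, while $e_\delta\circ\tau_\delta$ takes the value $1$ at $0$ and $2n$ at $n+1$. Both are computable, so $\sigma,\tau_\delta\in S_\delta$. But $(m,n+1)\in E(\sigma,\tau_\delta)$ iff $\pi_\delta(m)=n$, so $E(\sigma,\tau_\delta)$ computes $\pi_\delta$ and is not in $B_\delta$.

The two sequences should be compared through the same bound. The natural common bound of $\sigma$ and $\tau$ is $\zeta=\sup(\operatorname{ran}\sigma\cap\operatorname{ran}\tau)$, since no coincidence occurs above it. It depends on the pair, but it is the supremum of a subset of $\operatorname{ran}\sigma$, and there are only countably many such suprema. So each sequence can prepare itself in advance for every bound that may ever be needed.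

**Definition 11 (closure and truncation).** For $\sigma\in\theta^\omega$ let $\mathrm{cl}(\sigma)=\{\sup x:\emptyset\ne x\subseteq\operatorname{ran}\sigma\}$. For an ordinal $\zeta<\theta$ define $\sigma^\zeta\in(\zeta+2)^\omega$ and $\chi_{\sigma,\zeta}\in2^\omega$ by
$$\sigma^\zeta(m)=\begin{cases}\sigma(m)&\text{if }\sigma(m)\le\zeta,\\\zeta+1&\text{otherwise,}\end{cases}\qquad\chi_{\sigma,\zeta}(m)=1\iff\sigma(m)\le\zeta.$$

*Example.* Let $\sigma(m)=m$ for even $m$ and $\sigma(m)=\omega+m$ for odd $m$. Then $\mathrm{cl}(\sigma)=\operatorname{ran}\sigma\cup\{\omega,\omega+\omega\}$. For $\zeta=\omega$, the truncation $\sigma^\omega$ keeps the even entries and replaces each odd entry by $\omega+1$, and $\chi_{\sigma,\omega}$ is the characteristic function of the even numbers.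

**Lemma 5.** Let $\vec B=\langle B_\alpha:\alpha<\kappa\rangle$ be a normal chain.

(a) $\omega$ is $\vec B$-good.

(b) If $\theta$ is a limit ordinal with $\mathrm{cf}(\theta)>\omega$ and every nonzero $\zeta<\theta$ is $\vec B$-good, then $\theta$ is $\vec B$-good. In particular, if the infinite cardinal $\mu$ is $\vec B$-good, so is $\mu^+$.

Hence $\omega_n$ is $\vec B$-good for every $n<\omega$.

*Proof.* Part (a) is the example after Definition 10. For (b), fix for each $\zeta<\theta$ a witness $\langle S^\zeta_\alpha:\alpha<\kappa\rangle$ that the ordinal $\zeta+2<\theta$ is $\vec B$-good.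

**Step 1: $\mathrm{cl}(\sigma)$ is a countable subset of $\theta$.** This makes it possible to prepare for all its members at once. It is contained in $\theta$ because $\mathrm{cf}(\theta)>\omega$. For countability, consider $\zeta\in\mathrm{cl}(\sigma)\setminus\operatorname{ran}\sigma$ different from $\sup\operatorname{ran}\sigma$. Then $\zeta<\sup\operatorname{ran}\sigma$, so there is a least element $\varphi(\zeta)$ of $\operatorname{ran}\sigma$ above $\zeta$. The map $\varphi$ is injective. Indeed, let $\zeta<\zeta'$ be two such points. As $\zeta'\notin\operatorname{ran}\sigma$ is a supremum of elements of $\operatorname{ran}\sigma$, some element of $\operatorname{ran}\sigma$ lies in $(\zeta,\zeta')$, and so $\varphi(\zeta)<\zeta'<\varphi(\zeta')$. Since $\operatorname{ran}\sigma$ is countable, so is $\mathrm{cl}(\sigma)$.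

**Step 2: define the witness and check that it covers.** Put
$$S_\alpha=\{\sigma\in\theta^\omega:\text{for all }\zeta\in\mathrm{cl}(\sigma),\ \sigma^\zeta\in S^\zeta_\alpha\text{ and }\chi_{\sigma,\zeta}\in B_\alpha\}.$$
The $S_\alpha$ are increasing since the $S^\zeta_\alpha$ and $B_\alpha$ are. Given $\sigma$, for each of the countably many $\zeta\in\mathrm{cl}(\sigma)$ the requirement holds for all large enough $\alpha<\kappa$. As $\kappa$ is regular and uncountable, one $\alpha<\kappa$ works for all of them, and $\sigma\in S_\alpha$.

**Step 3: coincidence sets.** We verify the defining property of goodness. Let $\sigma,\tau\in S_\alpha$. If $\operatorname{ran}\sigma\cap\operatorname{ran}\tau=\emptyset$, then $E(\sigma,\tau)=\emptyset$ is computable and so in $B_\alpha$. Otherwise let $\zeta=\sup(\operatorname{ran}\sigma\cap\operatorname{ran}\tau)$. Then $\zeta\in\mathrm{cl}(\sigma)\cap\mathrm{cl}(\tau)$, and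
$$(m,n)\in E(\sigma,\tau)\iff\chi_{\sigma,\zeta}(m)=1=\chi_{\tau,\zeta}(n)\ \text{ and }\ (m,n)\in E(\sigma^\zeta,\tau^\zeta).\tag{5}$$
Indeed, if $\sigma(m)=\tau(n)$, this common value is at most $\zeta$, so both characteristic functions take the value $1$, and $\sigma^\zeta(m)=\sigma(m)=\tau(n)=\tau^\zeta(n)$. Conversely, if both characteristic functions are $1$, truncation changed neither entry, so $\sigma^\zeta(m)=\tau^\zeta(n)$ means $\sigma(m)=\tau(n)$. Since $\sigma,\tau\in S_\alpha$ and $\zeta$ is in both closures, $\chi_{\sigma,\zeta},\chi_{\tau,\zeta}\in B_\alpha$ and $\sigma^\zeta,\tau^\zeta\in S^\zeta_\alpha$. The latter gives $E(\sigma^\zeta,\tau^\zeta)\in B_\alpha$. By (5), $E(\sigma,\tau)\in B_\alpha$.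

**Step 4: successor cardinals.** This gives the remaining statements. If $\mu$ is $\vec B$-good, then every nonzero $\zeta<\mu^+$ has $|\zeta|\le\mu$ and is good by the remarks after Definition 10. Also $\mathrm{cf}(\mu^+)=\mu^+>\omega$, so $\mu^+$ is good. By induction from (a), all $\omega_n$ are good. $\square$

## Proof of Theorem A

Let $V\models\mathsf{CH}$. In $V$ enumerate $\omega^\omega=\{f_\xi:\xi<\omega_1\}$ and let $B_\alpha$ be the Turing ideal generated by $\{f_\xi:\xi<\alpha\}$ together with the computable functions. Each $B_\alpha$ is countable, hence nondominating, so $\vec B=\langle B_\alpha:\alpha<\omega_1\rangle$ is a normal chain. By Lemma 5, $\omega_2$ is $\vec B$-good, so $(\ast)_{\omega_2}$ holds, witnessed by a chain of length $\omega_1$. By Lemma 4, $V[r]$ has a pathway of length $\omega_1$ for every $\mathbf B(\omega_2)$-generic $r$. $\square$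

So there are pathways in the random model, for every ground model of CH, and hence P-points.

## The statement $(\ast)_\lambda$ is also necessary

**Theorem B.** Let $V\models\mathsf{ZFC}$ and let $\lambda$ be an infinite cardinal. The following are equivalent:

(i) some condition of $\mathbf B(\lambda)$ forces that there is a pathway;

(ii) $\mathbf B(\lambda)$ forces that there is a pathway;

(iii) $(\ast)_\lambda$ holds in $V$.

*Proof.* (iii)$\Rightarrow$(ii) is Lemma 4, and (ii)$\Rightarrow$(i) is trivial. For (i)$\Rightarrow$(iii) we pull a chain in the extension back to $V$.

**Step 1: fix names and a length.** By Lemma 1 in the extension, after strengthening the given condition we have a condition $p$, an ordinal $\kappa\in V$ and names with $p\Vdash$ "$\langle\dot A_\alpha:\alpha<\kappa\rangle$ is a normal chain". Being regular and uncountable in an extension, $\kappa$ is so in $V$.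

**Step 2: bound the levels in $V$.** We want to know in $V$ where each block and each ground model function has certainly arrived. For $\sigma\in\lambda^\omega\cap V$ and $f\in\omega^\omega\cap V$, the ordinals $\min\{\alpha:r\circ\sigma\in\dot A_\alpha\}$ and $\min\{\alpha:f\in\dot A_\alpha\}$ have, below $p$, only countably many possible values, by ccc. As $\kappa$ is regular and uncountable in $V$, there are functions $s,t\in V$ into $\kappa$ with
$$p\Vdash r\circ\sigma\in\dot A_{s(\sigma)}\quad\text{and}\quad p\Vdash f\in\dot A_{t(f)}\qquad\text{for all such }\sigma,f.$$

**Step 3: define the witnesses.** In $V$ let $S_\alpha=\{\sigma\in\lambda^\omega:s(\sigma)\le\alpha\}$, and let $B_\alpha$ be the Turing ideal generated by the computable functions, $\{f:t(f)\le\alpha\}$ and $\{E(\sigma,\tau):\sigma,\tau\in S_\alpha\}$. Both sequences are increasing, with unions $\lambda^\omega$ and $\omega^\omega$. By construction $E(\sigma,\tau)\in B_\alpha$ for $\sigma,\tau\in S_\alpha$.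

**Step 4: $B_\alpha$ is nondominating.** This is the only clause left. We have $p\Vdash B_\alpha\subseteq\dot A_\alpha$. For the generators $f$ with $t(f)\le\alpha$ this is Step 2. For the generators $E(\sigma,\tau)$ it is Lemma 3, since $r\circ\sigma,r\circ\tau\in A_\alpha$. And $A_\alpha$ is a Turing ideal. Let $p\in G$. Some $g\in V[G]$ is not eventually dominated by any element of $A_\alpha$, and by Lemma 2 there is $h\in V$ with $g\le h$. If some $b\in B_\alpha$ eventually dominated $h$, it would eventually dominate $g$, although $b\in A_\alpha$. So $h\in V$ is not eventually dominated by any element of $B_\alpha$.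

Hence $\langle B_\alpha:\alpha<\kappa\rangle$ is a normal chain in $V$, and $\langle S_\alpha:\alpha<\kappa\rangle$ witnesses that $\lambda$ is good for it. $\square$

## Other cardinals and other ground models

**Definition 12 (jump).** The *Turing jump* of $f\in\omega^\omega$ is the characteristic function of $\{e:\Phi_e^f(e){\downarrow}\}$, where $\langle\Phi_e\rangle$ is a standard list of the functionals. We use that a set of the form $\{a:\forall j\ P(a,j)\}$ with $P$ computable in $f$ is computable from the jump of $f$.

*Example.* The ideal of computable functions is not closed under the jump, since the jump of a computable function is not computable. Closing $\{0\}$ under jump, join and $\le_T$, where $0$ is the zero function, gives a countable ideal that is closed under the jump.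

**Theorem C.**

(1) For every $n<\omega$: $V$ has a pathway iff $\mathbf B(\omega_n)$ forces that there is a pathway. In particular, CH in $V$ suffices for all $\mathbf B(\omega_n)$. More generally, if $\vec B$ is a normal chain in $V$, then $\mathbf B(\lambda)$ forces a pathway for every $\vec B$-good infinite cardinal $\lambda$. The class of $\vec B$-good cardinals is closed downwards and contains all $\omega_n$. The least infinite cardinal that is not $\vec B$-good, if there is one, has countable cofinality and is at least $\aleph_\omega$.

(2) If $V\models\mathfrak d=\mathfrak c$, then $\mathbf B(\lambda)$ forces a pathway for every infinite $\lambda\le\mathfrak c^{+n}$, $n<\omega$. More generally, this holds if $V$ has a normal chain of ideals closed under the Turing jump.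

*Proof of (1).* If $V$ has a pathway, it has a normal chain $\vec B$ by Lemma 1. By Lemma 5, $\omega_n$ is $\vec B$-good, so $\mathbf B(\omega_n)$ forces a pathway by Lemma 4. Conversely, if $\mathbf B(\omega_n)$ forces a pathway, then $(\ast)_{\omega_n}$ holds in $V$ by Theorem B. In particular $V$ has a normal chain, and by Lemma 1 a pathway. Under CH, $V$ has a pathway by the example after Definition 4.

The statement about $\vec B$-good $\lambda$ is Lemma 4. Downward closure was noted after Definition 10, and all $\omega_n$ are good by Lemma 5. Let $\theta$ be the least infinite cardinal that is not $\vec B$-good. Then $\theta\ge\aleph_\omega$. Every nonzero $\zeta<\theta$ is good: if $\zeta$ is infinite, $|\zeta|<\theta$ is a good cardinal, and if $\zeta$ is finite, it is below the good ordinal $\omega$. If $\mathrm{cf}(\theta)>\omega$, then Lemma 5(b) would make $\theta$ good. So $\mathrm{cf}(\theta)=\omega$.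

*Proof of (2).* **Step 1: for a normal chain $\vec B$ of jump-closed ideals, $\mathfrak c$ is $\vec B$-good.** This gives a higher starting point for Lemma 5 than $\omega$. Let $\{x_\xi:\xi<\mathfrak c\}$ enumerate $2^\omega$ without repetition. For $\sigma\in\mathfrak c^\omega$ let $x\circ\sigma$ be the real coding $\langle x_{\sigma(m)}:m<\omega\rangle$, and put $S_\alpha=\{\sigma\in\mathfrak c^\omega:x\circ\sigma\in B_\alpha\}$. These sets are increasing with union $\mathfrak c^\omega$. For $\sigma,\tau\in S_\alpha$, since there are no repetitions,
$$(m,n)\in E(\sigma,\tau)\iff\forall j\ \ x_{\sigma(m)}(j)=x_{\tau(n)}(j).$$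
So $E(\sigma,\tau)$ is computable from the jump of $(x\circ\sigma)\oplus(x\circ\tau)$, and lies in $B_\alpha$.

**Step 2: climb and transfer.** This proves the general statement. By Lemma 5(b) and induction, every $\mathfrak c^{+n}$ is $\vec B$-good, hence so is every smaller infinite cardinal. By Lemma 4, $\mathbf B(\lambda)$ forces a pathway for every infinite $\lambda\le\mathfrak c^{+n}$.

**Step 3: $\mathfrak d=\mathfrak c$ gives such a chain.** Here we return to the stated hypothesis. Enumerate $\omega^\omega=\{f_\xi:\xi<\mathfrak c\}$, and for $\alpha<\mathfrak c$ let $B_\alpha$ be the least jump-closed Turing ideal containing $\{f_\xi:\xi<\alpha\}$ and the computable functions. It is obtained from its generators by closing $\omega$ times under join, jump and $\le_T$, and each round adds at most $|\alpha|+\aleph_0$ functions. So $|B_\alpha|\le|\alpha|+\aleph_0<\mathfrak c=\mathfrak d$, and $B_\alpha$ is not a dominating family, that is, it is nondominating. The $B_\alpha$ are increasing with union $\omega^\omega$. By König's theorem $\mathrm{cf}(\mathfrak c)>\omega$, so a cofinal subsequence of length $\mathrm{cf}(\mathfrak c)$ is a normal chain of jump-closed ideals. $\square$
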